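\title{Isomorphic zero-dimensional extensions and the small boundary property}

\begin{abstract}
We prove that a topological dynamical system which admits an isomorphic zero-dimensional extension has the small boundary property, so that the two conditions are equivalent. The proof rewrites the small boundary property as an $L^2$ approximation property that is uniform over all invariant measures, and uses a minimax argument to show that along an isomorphic extension $\pi:Y\to X$ every continuous function on $Y$ is approximated by continuous functions on $X$ in $L^2$, again uniformly over all invariant measures. The argument works for actions of arbitrary countable groups and shows that the small boundary property passes both up and down along isomorphic extensions. For $\mathbb Z$-actions it suffices to check the isomorphism condition on ergodic measures. The uniqueness of lifts in the definition cannot be dropped.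
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{system} is a pair $(X,T)$, where $X$ is a nonempty compact metric space and $T:X\to X$ is a homeomorphism; $M_T(X)$ denotes the set of $T$-invariant Borel probability measures on $X$. A space is \emph{zero-dimensional} if it has a basis of clopen sets. A zero-dimensional system can be cut into finitely many small clopen pieces, and the itinerary of a point through these pieces then depends continuously on the point. A connected space admits no such cutting. There are two natural ways to ask that a general system be zero-dimensional as far as invariant measures can tell.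

The first way is intrinsic: cut $X$ along sets that no invariant measure sees. The system $(X,T)$ has the \emph{small boundary property} (SBP) if $X$ has a basis of open sets $U$ such that $\mu(\partial U)=0$ for every $\mu\in M_T(X)$.

The second way is extrinsic: replace $X$ by a zero-dimensional system that carries the same measure-preserving dynamics. An \emph{extension} $\pi:(Y,S)\to(X,T)$ is a system $(Y,S)$ with a continuous surjection $\pi$ such that $\pi\circ S=T\circ\pi$. A \emph{lift} of $\mu\in M_T(X)$ is a measure $\nu\in M_S(Y)$ with $\pi_*\nu=\mu$. For a Borel probability measure $\nu$ on $Y$ we say that $\pi$ is an \emph{isomorphism at $\nu$} if there are Borel sets $Y'\subset Y$ and $X'\subset X$ with $\nu(Y')=\pi_*\nu(X')=1$ such that $\pi:Y'\to X'$ is a bijection with Borel inverse. The extension is \emph{isomorphic} if every $\mu\in M_T(X)$ has exactly one lift $\nu$ and $\pi$ is an isomorphism at $\nu$. It is \emph{zero-dimensional} if $Y$ is.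

It is known that every system with the SBP admits an isomorphic zero-dimensional extension. The question of the converse comes from Burguet and Downarowicz \cite{BD}: \emph{does every system that admits an isomorphic zero-dimensional extension have the small boundary property?} The answer is yes.

\begin{theorem}\label{thm:main}
If a system $(X,T)$ admits an isomorphic zero-dimensional extension, then $(X,T)$ has the small boundary property.
\end{theorem}

The dynamics enters the proof only through the fact that the invariant measures form a compact convex set, so the result extends to group actions. Let $G$ be a countable group. A \emph{$G$-system} is a nonempty compact metric space $X$ on which $G$ acts by homeomorphisms, and $M_G(X)$ is the set of invariant Borel probability measures. Extensions, lifts, isomorphic extensions and the SBP are defined as above, with $G$-invariance in place of $T$-invariance. We do not assume that $G$ is amenable, so $M_G(X)$ may be empty; in that case all conditions on measures are vacuous. An extension $\pi:Y\to X$ is \emph{strongly isomorphic} if $\mu(\{x:|\pi^{-1}(x)|=1\})=1$ for every $\mu\in M_G(X)$.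

\begin{theorem}\label{thm:group}
Let $G$ be a countable group and $X$ a $G$-system. The following are equivalent.
\begin{itemize}
\item[(1)] $X$ has the SBP.
\item[(2)] $X$ has a strongly isomorphic zero-dimensional extension.
\item[(3)] $X$ has an isomorphic zero-dimensional extension.
\item[(4)] Some isomorphic extension of $X$, of any dimension, has the SBP.
\item[(5)] Every isomorphic extension of $X$ has the SBP.
\item[(6)] For every continuous $f:X\to\mathbb R$ and every $\eta>0$ there is a continuous $g:X\to\mathbb R$ such that $\int|f-g|^2\,d\mu<\eta$ and $\mu(\{g=0\})<\eta$ for all $\mu\in M_G(X)$.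
\end{itemize}
In particular, the SBP passes both up and down along isomorphic extensions.
\end{theorem}

For a single homeomorphism, the definition of an isomorphic extension needs to be tested on ergodic measures only.

\begin{proposition}\label{prop:ergodic}
Let $\pi:(Y,S)\to(X,T)$ be an extension such that every ergodic $\mu\in M_T(X)$ has exactly one lift $\nu\in M_S(Y)$ and $\pi$ is an isomorphism at $\nu$. Then $\pi$ is an isomorphic extension. In particular, if $Y$ is zero-dimensional, or merely has the SBP, then $X$ has the SBP.
\end{proposition}

The difficulty in Theorem~\ref{thm:main} is a mismatch of data. The SBP asks for open sets that work for all invariant measures at once, while the hypothesis provides, for each measure separately, a Borel inverse of $\pi$ defined almost everywhere. Section~\ref{sec:examples} shows this mismatch, and the way around it, in small cases. Section~\ref{sec:zero} removes the topology from the conclusion: the SBP is equivalent to the $L^2$ condition (6). Section~\ref{sec:minimax} removes the dependence on the measure from the hypothesis by a minimax argument. Section~\ref{sec:transfer} combines the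 two and proves Theorem~\ref{thm:main}. Sections~\ref{sec:group} and~\ref{sec:ergodic} prove Theorem~\ref{thm:group} and Proposition~\ref{prop:ergodic}, and Section~\ref{sec:unique} identifies the role of uniqueness of lifts.

\medskip\noindent\textbf{Conventions.} For a compact metric space $Z$, let $C(Z)$ be the Banach space of real continuous functions with the supremum norm $\|\cdot\|$, and let $P(Z)\subset C(Z)^*$ be the convex set of Borel probability measures with the weak* topology, which is compact and metrizable. The set $M_G(Z)$ is a closed convex subset of $P(Z)$; for $G=\mathbb Z$ it is nonempty. We use the following textbook facts.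
\begin{itemize}
\item[(F1)] If $\mu_k\to\mu$ in $P(Z)$ and $F\subset Z$ is closed, then $\mu(F)\ge\limsup_k\mu_k(F)$.
\item[(F2)] $C(Z)$ is dense in $L^2(\mu)$ for every $\mu\in P(Z)$.
\item[(F3)] (Chebyshev) $\mu(\{|h|\ge c\})\le c^{-2}\int h^2\,d\mu$ for Borel $h$ and $c>0$.
\end{itemize}

\section{Small cases}\label{sec:examples}

The first three examples show what the SBP measures. In them we use the ergodic decomposition (recalled in Section~\ref{sec:ergodic}) in the following form: a Borel set that is null for all ergodic measures is null for all invariant measures.

\begin{example}[few measures]\label{ex:countable}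
Suppose $(X,T)$ has only countably many ergodic measures $\lambda_1,\lambda_2,\dots$. Fix $x\in X$. The spheres $\{z:d(z,x)=r\}$, $r>0$, are pairwise disjoint, so each $\lambda_i$ charges at most countably many of them. For all but countably many $r$ the ball $B(x,r)$ therefore has a boundary that is null for every $\lambda_i$. Such a system has the SBP. The property has content only for uncountably many ergodic measures, and its content is uniformity.
\end{example}

\begin{example}[the identity map]\label{ex:identity}
Let $T$ be the identity. Every Dirac measure $\delta_x$ is invariant, so a boundary that is null for all invariant measures is empty, and the SBP says that $X$ is zero-dimensional. Suppose $\pi:(Y,S)\to(X,T)$ is an isomorphic zero-dimensional extension, and let $\nu$ be the lift of $\delta_x$. Then $\nu$ is carried by $Y'\cap\pi^{-1}(x)$, which has at most one point because $\pi$ is injective on $Y'$. So $\nu=\delta_y$, and $Sy=y$ by invariance. Two fixed points of $S$ over $x$ would give two lifts of $\delta_x$. Hence $\pi$ restricts to a continuous bijection from the compact set of fixed points of $S$ onto $X$, which is a homeomorphism,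 and $X$ is zero-dimensional. Theorem~\ref{thm:main} holds in this case, and both uniqueness and isomorphism were used.
\end{example}

\begin{example}[a rotated annulus]\label{ex:annulus}
Let $X=[0,1]\times\mathbb R/\mathbb Z$ and $T(t,z)=(t,z+\alpha)$ with $\alpha$ irrational. The coordinate $t$ is invariant and an irrational rotation preserves only Lebesgue measure $\ell$, so the ergodic measures are $\delta_t\times\ell$, $t\in[0,1]$. The rectangle $(a,b)\times I$ with $0<a<b<1$ is a bad open set: its boundary has measure $\ell(I)>0$ for $\delta_a\times\ell$. A small round disk is good: its boundary meets each circle $\{t\}\times\mathbb R/\mathbb Z$ in at most two points. So the SBP holds. In terms of functions, $f(t,z)=t-a$ vanishes on a whole invariant circle, while the nearby function $t-a+\varepsilon\cos 2\pi z$ vanishes on at most two points of each circle. Section~\ref{sec:zero} shows that the SBP always amounts to the existence of such perturbations.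
\end{example}

These examples suggest a positive answer, and for strongly isomorphic extensions there is a direct topological proof. Let $\pi:Y\to X$ be strongly isomorphic with $Y$ zero-dimensional, and let $x\in W$ with $W$ open. The compact fiber $\pi^{-1}(x)$ is covered by finitely many clopen subsets of $\pi^{-1}(W)$; let $A$ be their union. The set $U=X\setminus\pi(Y\setminus A)$ is open, and $x\in U\subset\pi(A)\subset W$. Since $\pi(A)$ is closed, $\partial U=\overline U\setminus U\subset\pi(A)\cap\pi(Y\setminus A)$, and a point of this intersection has two preimages. So $\partial U$ is null for all invariant measures.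

For an extension that is only isomorphic, this argument breaks down, since nothing controls the size of the fibers. Let $\overline{\mathbb Z}=\mathbb Z\cup\{\infty\}$ be the one-point compactification with the map $n\mapsto n+1$, $\infty\mapsto\infty$, and project $Y=X\times\overline{\mathbb Z}$ onto $X$. An invariant measure gives the same mass to the disjoint sets $X\times\{n\}$, hence mass zero, so it is carried by $X\times\{\infty\}$ and the extension is isomorphic. Yet no fiber is a point, and for the clopen set $A=X\times\{0\}$ we have $\pi(A)\cap\pi(Y\setminus A)=X$. In general all we have are the Borel sets $X'$, $Y'$, which depend on the measure.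

So we push down functions instead of sets. Let $s\in C(Y)$ take finitely many values, all nonzero, say $|s|\ge c>0$. If $\pi$ is an isomorphism at $\nu$, then $s$ is almost everywhere a Borel function of $\pi(y)$, and by (F2) there is $g\in C(X)$ with $\int|s-g\circ\pi|^2\,d\nu<\varepsilon$. Wherever $g\circ\pi=0$ we have $|s-g\circ\pi|\ge c$, so (F3) gives $\pi_*\nu(\{g=0\})<\varepsilon/c^2$. Thus $g$ has a small zero set, and the open set $\{g>0\}$ has a small boundary. But $g$ depends on $\nu$.

\medskip\noindent\textbf{Two measures.} Let $\nu_0,\nu_1\in M_S(Y)$. The functions $g_0,g_1$ obtained from $\nu_0$ and $\nu_1$ are unrelated. However, $\bar\nu=\frac12(\nu_0+\nu_1)$ is invariant, hence it is the unique lift of $\pi_*\bar\nu$, hence $\pi$ is an isomorphism at $\bar\nu$. Choose $g$ with $\int|s-g\circ\pi|^2\,d\bar\nu<\varepsilon/2$. Since $\nu_i\le2\bar\nu$, the integral is less than $\varepsilon$ for $\nu_0$ and $\nu_1$, and then for every measure on the segment between them. This is the main idea: \emph{the hypothesis at a mixture of measures yields one function that serves all the measures mixed}. For $n$ measures the average works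 with a factor $n$. For the family $\delta_t\times\ell$ of Example~\ref{ex:annulus} no probability measure dominates all members, since it charges only countably many of the disjoint circles. The replacement for a dominating average is a minimax principle: if no single $g$ serves all measures, then some one mixture defeats every $g$. The next example shows this principle at work, and what happens when the hypothesis fails at mixtures.

\begin{example}[binary expansions]\label{ex:binary}
Let $Y=\{0,1\}^{\mathbb N}$ and $X=[0,1]$, both with the identity map, and let $\pi(\omega)=\sum_{n\ge1}\omega_n2^{-n}$. The space $Y$ is zero-dimensional, and $X$ fails the SBP by Example~\ref{ex:identity}. Every ergodic measure on $Y$ is a Dirac measure, and $\pi$ is an isomorphism at it. Every $\mu\in P(X)$ has a lift at which $\pi$ is an isomorphism: remove from $Y$ the countable set of sequences that contain a $0$ and end in $111\dots$; on the remaining set $Y'$ the map $\pi$ is a bijection onto $X$ with Borel inverse $\sigma$, and $\sigma_*\mu$ is such a lift. What fails is uniqueness. The points $a=(0,1,1,\dots)$ and $b=(1,0,0,\dots)$ both map to $\frac12$,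 so all measures $\nu_t=(1-t)\delta_a+t\delta_b$ lift $\delta_{1/2}$. Take $f(\omega)=\omega_1$, $g\in C(X)$ and $u=g(\frac12)$. Then
\[
\int|f-g\circ\pi|^2\,d\nu_t=(1-t)u^2+t(1-u)^2 .
\]
For fixed $t$ the minimum over $u$ is attained at $u=t$ and equals $t(1-t)$. For fixed $u$ the maximum over $t\in[0,1]$ equals $\max(u^2,(1-u)^2)$. Hence
\[
\max_{t\in[0,1]}\min_u=\tfrac14=\min_u\max_{t\in[0,1]},\qquad\text{whereas}\qquad\max_{t\in\{0,1\}}\min_u=0 .
\]
Each of $\delta_a,\delta_b$ allows a perfect approximation, no $g$ serves both, and the obstruction is visible at the single measure $\nu_{1/2}$.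
\end{example}

\section{Small boundaries and small zero sets}\label{sec:zero}

In this section and the next two there is no dynamics until the proof of Theorem~\ref{thm:main}. Let $X$ be a compact metric space and $K\subset P(X)$ a compact set. A Borel set is \emph{$K$-null} if it is null for every $\mu\in K$. Compactness of $K$ is used through one lemma: a uniform bound on the measure of a zero set persists in a neighborhood of it.

\begin{lemma}\label{lem:thick}
Let $g\in C(X)$ and $\beta>0$. If $\mu(\{g=0\})<\beta$ for all $\mu\in K$, then there is $\delta>0$ with $\mu(\{|g|\le\delta\})<\beta$ for all $\mu\in K$.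
\end{lemma}

\begin{proof}
Otherwise there are $\mu_k\in K$ with $\mu_k(\{|g|\le1/k\})\ge\beta$, and along a subsequence $\mu_k\to\mu\in K$. Fix $j$. The set $F_j=\{|g|\le1/j\}$ is closed and contains $\{|g|\le1/k\}$ for $k\ge j$, so $\mu(F_j)\ge\beta$ by (F1). The sets $F_j$ decrease to $\{g=0\}$, so $\mu(\{g=0\})\ge\beta$, a contradiction.
\end{proof}

The lemma fails without compactness: take $X=[0,1]$, $g(x)=x$ and $K=\{\delta_{1/k}:k\ge1\}$.

\begin{proposition}\label{prop:abc}
Let $X$ be a compact metric space and $K\subset P(X)$ compact. The following are equivalent.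
\begin{itemize}
\item[(a)] $X$ has a basis of open sets with $K$-null boundaries.
\item[(b)] For every $f\in C(X)$ and $\eta>0$ there is $g\in C(X)$ such that $\int|f-g|^2\,d\mu<\eta$ and $\mu(\{g=0\})<\eta$ for all $\mu\in K$.
\item[(c)] The functions $g\in C(X)$ with $K$-null zero set $\{g=0\}$ are dense in $C(X)$ in the supremum norm.
\end{itemize}
\end{proposition}

Condition (c) is the function form of (a). Condition (b) relaxes (c) twice: the approximation is in $L^2$ rather than uniform, and the zero set is small rather than null. Only quantities of this kind survive a measure-theoretic isomorphism, which is why (b) is the condition to verify. The implication (b)$\Rightarrow$(c) undoes both relaxations: a truncation turns $L^2$ approximation into uniform approximation, and Baire's theorem turns small into null.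

\begin{proof}
(c)$\Rightarrow$(a). Let $x\in U$ with $U$ open, and choose $r>0$ with $B(x,r)\subset U$. Put $f(z)=1-2\min(1,d(z,x)/r)$, so that $f(x)=1$ and $f=-1$ off $U$. Take $g$ as in (c) with $\|g-f\|<1$. Then $g(x)>0$ and $g<0$ off $U$, so the open set $V=\{g>0\}$ satisfies $x\in V\subset U$. Also $\partial V\subset\{g\ge0\}\setminus\{g>0\}=\{g=0\}$, which is $K$-null.

(a)$\Rightarrow$(b). Let $f\in C(X)$ and $\eta>0$. We approximate $f$ by a step function with nonzero values and then damp the jumps. Cover $X$ by finitely many open sets $V_1,\dots,V_m$ with $K$-null boundaries, on each of which $f$ oscillates by less than $\sqrt\eta/4$. Let $D_1,\dots,D_l$ be the nonempty sets of the form $W_1\cap\dots\cap W_m$ with $W_i\in\{V_i,X\setminus V_i\}$. They partition $X$, and each lies in some $V_i$. Pick $x_j\in D_j$ and $c_j\ne0$ with $|c_j-f(x_j)|<\sqrt\eta/4$. The function $s=\sum_jc_j1_{D_j}$ vanishes nowhere and satisfies $|s-f|<\sqrt\eta/2$ everywhere. The set $N=\bigcup_i\partial V_i$ is closed and $K$-null. Near a point outside $N$ every $1_{V_i}$ is constant, so $s$ is locally constant off $N$. If $N=\emptyset$, take $g=s$. Otherwise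 let $C=\max_j|c_j|$ and $\rho=d(\cdot,N)$. Lemma~\ref{lem:thick}, applied to $\rho$, gives $r>0$ with $(\|f\|+C)^2\mu(\{\rho\le r\})<\eta/2$ for all $\mu\in K$. Put $g=s\cdot\min(1,\rho/r)$. It is continuous off $N$ because $s$ is, and at points of $N$ because $|g|\le C\rho/r$. Its zero set is $N$, which is $K$-null. Since $g=s$ on $\{\rho\ge r\}$ and $|g|\le C$,
\[
\int|f-g|^2\,d\mu\le\frac\eta4+(\|f\|+C)^2\mu(\{\rho\le r\})<\eta\qquad(\mu\in K).
\]

(b)$\Rightarrow$(c). Let $G_n=\{g\in C(X):\mu(\{g=0\})<1/n\text{ for all }\mu\in K\}$. The set in (c) is $\bigcap_nG_n$, so by Baire's theorem in the complete space $C(X)$ it suffices to show that each $G_n$ is open and dense.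

\emph{Open.} Let $g\in G_n$ and take $\delta$ from Lemma~\ref{lem:thick} with $\beta=1/n$. If $\|g'-g\|<\delta$, then $\{g'=0\}\subset\{|g|\le\delta\}$, so $g'\in G_n$.

\emph{Dense.} Let $f\in C(X)$ and $\varepsilon>0$. Choose $\eta>0$ with $\eta+\eta/\varepsilon^2<1/n$ and let $g_0$ be given by (b). The function $g_0$ may be far from $f$ at some points, so we clamp it to the band of width $\varepsilon$ around $f$:
\[
g_1=\max\bigl(f-\varepsilon,\min(f+\varepsilon,g_0)\bigr).
\]
Then $g_1\in C(X)$, $\|g_1-f\|\le\varepsilon$, and $g_1=g_0$ wherever $|g_0-f|\le\varepsilon$. New zeros can appear only where the clamp is active: $\{g_1=0\}\subset\{g_0=0\}\cup\{|g_0-f|>\varepsilon\}$. By (F3), $\mu(\{g_1=0\})<\eta+\eta/\varepsilon^2<1/n$ for all $\mu\in K$, so $g_1\in G_n$.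
\end{proof}

\section{One approximating function for all measures}\label{sec:minimax}

Let $\pi:Y\to X$ be a continuous map of compact metric spaces. We first express isomorphism at a single measure through approximation of functions.

\begin{lemma}\label{lem:iso}
For $\nu\in P(Y)$ the following are equivalent.
\begin{itemize}
\item[(i)] $\pi$ is an isomorphism at $\nu$.
\item[(ii)] For every $f\in C(Y)$ there is a bounded Borel $f':X\to\mathbb R$ with $f=f'\circ\pi$ $\nu$-almost everywhere.
\item[(iii)] For every $f\in C(Y)$ and $\varepsilon>0$ there is $g\in C(X)$ with $\int|f-g\circ\pi|^2\,d\nu<\varepsilon$.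
\item[(iv)] For every $f\in C(Y)$ and $\varepsilon>0$ there is a Borel $\Gamma:X\to\mathbb R$ with $\int|f-\Gamma\circ\pi|^2\,d\nu\le\varepsilon$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\mu=\pi_*\nu$.

(i)$\Rightarrow$(ii). Put $f'=f\circ(\pi|_{Y'})^{-1}$ on $X'$ and $f'=0$ elsewhere. Then $f=f'\circ\pi$ on $Y'$.

(ii)$\Rightarrow$(iii). We have $\int|f-g\circ\pi|^2\,d\nu=\int|f'-g|^2\,d\mu$; apply (F2). The implication (iii)$\Rightarrow$(iv) is immediate.

(iv)$\Rightarrow$(ii). Take $\Gamma_j$ for $\varepsilon=2^{-j}$. Then $\sum_j|f-\Gamma_j\circ\pi|^2$ is $\nu$-integrable, so $\Gamma_j\circ\pi\to f$ almost everywhere. Let $\tau(u)=\max(-\|f\|,\min(\|f\|,u))$ and $f'=\limsup_j\tau\circ\Gamma_j$. Since $\tau$ is continuous and $\tau\circ f=f$, we get $f'\circ\pi=f$ almost everywhere.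

(ii)$\Rightarrow$(i). Let $(f_i)$ be a sequence in $C(Y)$ that separates points, for instance the distances to the points of a dense sequence. The map $\Phi=(f_i):Y\to\mathbb R^{\mathbb N}$ is a homeomorphism onto the compact set $\Phi(Y)$. Let $\Phi'=(f_i'):X\to\mathbb R^{\mathbb N}$ with $f_i'$ from (ii), and define the Borel map $\Psi=\Phi^{-1}\circ\Phi'$ on the Borel set $X_1=\{x:\Phi'(x)\in\Phi(Y)\}$. Put
\[
Y'=\{y:\Phi(y)=\Phi'(\pi y)\}=\{y:\pi y\in X_1,\ \Psi(\pi y)=y\},\qquad X'=\{x\in X_1:\pi(\Psi x)=x\}.
\]
Both sets are Borel, and $\nu(Y')=1$ by (ii). If $y\in Y'$ and $x=\pi y$, then $\pi\Psi x=\pi y=x$, so $x\in X'$. If $x\in X'$ and $y=\Psi x$, then $\pi y=x$ and $\Psi\pi y=y$, so $y\in Y'$. Hence $\pi:Y'\to X'$ is a bijection with inverse $\Psi$, and $\mu(X')=\nu(\pi^{-1}X')\ge\nu(Y')=1$.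
\end{proof}

Mixtures of infinitely many measures are barycenters. Let $K\subset P(Y)$ be nonempty, compact and convex, and let $m$ be a Borel probability measure on $K$. By the Riesz representation theorem there is a unique $\nu_0\in P(Y)$, the \emph{barycenter} of $m$, with
\begin{equation}\label{eq:bary}
\int h\,d\nu_0=\int_K\Bigl(\int h\,d\nu\Bigr)dm(\nu)\qquad(h\in C(Y)).
\end{equation}
It lies in $K$. Indeed, in a locally convex space a point outside a compact convex set is strictly separated from it by a continuous functional (Hahn--Banach), and the weak* continuous functionals on $C(Y)^*$ are the maps $\nu\mapsto\int h\,d\nu$. If $\nu_0\notin K$, we would get $h\in C(Y)$ with $\int h\,d\nu_0>\max_{\nu\in K}\int h\,d\nu$, which contradicts \eqref{eq:bary}.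

\begin{lemma}[uniform $L^2$ density]\label{lem:minimax}
Let $K\subset P(Y)$ be nonempty, compact and convex, and suppose that condition (iii) of Lemma~\ref{lem:iso} holds for every $\nu\in K$. Then for every $f\in C(Y)$ and $\varepsilon>0$ there is a single $g\in C(X)$ with
\[
\int|f-g\circ\pi|^2\,d\nu<\varepsilon\qquad\text{for all }\nu\in K .
\]
\end{lemma}

\begin{proof}
Put $F(\nu,g)=\int|f-g\circ\pi|^2\,d\nu$. For fixed $g$ this is a continuous function of $\nu\in K$, since the integrand lies in $C(Y)$; for fixed $\nu$ it is a convex function of $g$. We want a $g$ whose error profile $F(\cdot,g)\in C(K)$ lies below the constant $\varepsilon$. So we consider all functions that lie above some error profile,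
\[
Q=\{u\in C(K):\text{there is }g\in C(X)\text{ with }u(\nu)>F(\nu,g)\text{ for all }\nu\in K\},
\]
and show that $\varepsilon\in Q$. The set $Q$ contains $F(\cdot,g)+\delta$ for all $g$ and $\delta>0$. It is open: if $u>F(\cdot,g)$ on the compact set $K$, then $u-F(\cdot,g)$ has a positive minimum. It is convex: if $u_i>F(\cdot,g_i)$ for $i=1,2$ and $0\le t\le1$, then
\[
tu_1+(1-t)u_2>tF(\cdot,g_1)+(1-t)F(\cdot,g_2)\ge F(\cdot,tg_1+(1-t)g_2).
\]

Suppose $\varepsilon\notin Q$. The Hahn--Banach theorem for a nonempty open convex set and a point outside it gives a nonzero $\Lambda\in C(K)^*$ with $\Lambda(u)>\Lambda(\varepsilon)$ for all $u\in Q$. This functional is the mixture we are looking for. If $u\in Q$ and $0\le w\in C(K)$, then $u+tw\in Q$ for all $t>0$, so $\Lambda(u)+t\Lambda(w)>\Lambda(\varepsilon)$ for all $t>0$, and $\Lambda(w)\ge0$. Thus $\Lambda$ is a nonzero positive functional, and after scaling $\Lambda(u)=\int_Ku\,dm$ for a Borel probability measure $m$ on $K$. Let $\nu_0\in K$ be its barycenter. For $g\in C(X)$ and $\delta>0$, formula \eqref{eq:bary} with $h=|f-g\circ\pi|^2$ gives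
\[
F(\nu_0,g)+\delta=\Lambda\bigl(F(\cdot,g)+\delta\bigr)>\Lambda(\varepsilon)=\varepsilon .
\]
So $F(\nu_0,g)\ge\varepsilon$ for every $g\in C(X)$, which contradicts (iii) at $\nu_0$.
\end{proof}

Convexity of $K$ was used only to place $\nu_0$ in $K$, and it is needed: in Example~\ref{ex:binary} the compact set $K=\{\delta_a,\delta_b\}$ satisfies (iii) at both points, and the conclusion fails for $\varepsilon\le\frac14$.

\section{Transfer along an isomorphism; proof of Theorem~\ref{thm:main}}\label{sec:transfer}

\begin{proposition}\label{prop:transfer}
Let $\pi:Y\to X$ be a continuous map of compact metric spaces, let $K\subset P(Y)$ be nonempty, compact and convex, and let $L=\pi_*K$. Suppose $\pi$ is an isomorphism at every $\nu\in K$. Then $Y$ has a basis of open sets with $K$-null boundaries if and only if $X$ has a basis of open sets with $L$-null boundaries.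
\end{proposition}

\begin{proof}
The set $L$ is compact, as $\pi_*$ is continuous, so Proposition~\ref{prop:abc} applies to $(Y,K)$ and to $(X,L)$. By Lemma~\ref{lem:iso}, Lemma~\ref{lem:minimax} applies to $K$. In each direction we assume (c) on one side and verify (b) on the other.

\emph{From $Y$ to $X$.} Let $f\in C(X)$ and $\eta>0$. By (c) for $(Y,K)$ there is $s\in C(Y)$ with $\|s-f\circ\pi\|<\sqrt\eta/2$ and $K$-null zero set. An $L^2$ approximation of $s$ can vanish where $s$ is small, so we first bound $s$ away from zero on most of the space: Lemma~\ref{lem:thick} gives $c>0$ with $\nu(\{|s|\le c\})<\eta/2$ for all $\nu\in K$. Lemma~\ref{lem:minimax} gives $g\in C(X)$ with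
\[
\int|s-g\circ\pi|^2\,d\nu<\min(\eta/4,\ \eta c^2/2)\qquad(\nu\in K).
\]
Let $\mu\in L$, say $\mu=\pi_*\nu$ with $\nu\in K$. Then
\[
\|f-g\|_{L^2(\mu)}=\|f\circ\pi-g\circ\pi\|_{L^2(\nu)}\le\|f\circ\pi-s\|+\|s-g\circ\pi\|_{L^2(\nu)}<\sqrt\eta .
\]
Moreover $\{g\circ\pi=0\}\subset\{|s|\le c\}\cup\{|s-g\circ\pi|>c\}$, so by (F3)
\[
\mu(\{g=0\})=\nu(\{g\circ\pi=0\})<\frac\eta2+c^{-2}\cdot\frac{\eta c^2}2=\eta .
\]
This is (b) for $(X,L)$.

\emph{From $X$ to $Y$.} Let $f\in C(Y)$ and $\eta>0$. Lemma~\ref{lem:minimax} gives $g\in C(X)$ with $\int|f-g\circ\pi|^2\,d\nu<\eta/4$ for all $\nu\in K$. By (c) for $(X,L)$ there is $g'\in C(X)$ with $\|g'-g\|<\sqrt\eta/2$ and $L$-null zero set. For $\nu\in K$ we get $\|f-g'\circ\pi\|_{L^2(\nu)}<\sqrt\eta$ and $\nu(\{g'\circ\pi=0\})=\pi_*\nu(\{g'=0\})=0$. So $g'\circ\pi$ verifies (b) for $(Y,K)$.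
\end{proof}

The dynamics now enters, and each clause in the definition of an isomorphic extension has one task.

\begin{corollary}\label{cor:updown}
Let $\pi:Y\to X$ be an isomorphic extension of $G$-systems. Then $Y$ has the SBP if and only if $X$ has the SBP.
\end{corollary}

\begin{proof}
If $M_G(X)=\emptyset$, then $M_G(Y)=\emptyset$, since $\pi_*$ maps invariant measures to invariant measures, and both systems have the SBP vacuously. Otherwise let $K=M_G(Y)$, a compact convex set. Existence of lifts gives $K\ne\emptyset$ and $\pi_*K=M_G(X)$. By uniqueness, every $\nu\in K$ is \emph{the} lift of $\pi_*\nu$, so $\pi$ is an isomorphism at every $\nu\in K$. Apply Proposition~\ref{prop:transfer}.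
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\pi:(Y,S)\to(X,T)$ be an isomorphic zero-dimensional extension. Clopen sets have empty boundary, so $Y$ has the SBP. By Corollary~\ref{cor:updown} with $G=\mathbb Z$, so does $X$.
\end{proof}

\begin{remark}
For zero-dimensional $Y$ the function $s$ in the passage from $Y$ to $X$ is explicit: with clopen sets $V_i$, the construction in (a)$\Rightarrow$(b) has $N=\emptyset$ and produces a locally constant $s=\sum_jc_j1_{D_j}$ with all $c_j\ne0$, uniformly close to $f\circ\pi$, and any $c<\min_j|c_j|$ will do. This is the function $s$ of Section~\ref{sec:examples}.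
\end{remark}

\section{Zero-dimensional extensions from small boundaries; proof of Theorem~\ref{thm:group}}\label{sec:group}

Two implications of Theorem~\ref{thm:group} remain, and both concern strongly isomorphic extensions.

\begin{lemma}\label{lem:strong}
A strongly isomorphic extension $\pi:Y\to X$ of $G$-systems is isomorphic.
\end{lemma}

\begin{proof}
Let $X_0=\{x:|\pi^{-1}(x)|=1\}$, an invariant set. For each $k$ the set $\{x:\operatorname{diam}\pi^{-1}(x)\ge1/k\}$ is closed: if $x_j\to x$ and $y_j,y_j'\in\pi^{-1}(x_j)$ have distance at least $1/k$, then a limit point $(y,y')$ of $(y_j,y_j')$ consists of two points of $\pi^{-1}(x)$ at distance at least $1/k$. As $\pi$ is onto, $X_0$ is the complement of the union of these sets, hence $G_\delta$. Let $\kappa:X_0\to Y$ be the inverse of $\pi$ over $X_0$. It is equivariant. It is continuous: if $x_j\to x$ in $X_0$, every limit point of $\kappa(x_j)$ lies in $\pi^{-1}(x)=\{\kappa(x)\}$. Let $\mu\in M_G(X)$, so $\mu(X_0)=1$. Then $\kappa_*\mu$ is a lift of $\mu$. If $\nu$ is any lift, then $\nu(\pi^{-1}X_0)=1$, and $A\cap\pi^{-1}X_0=\pi^{-1}(\kappa^{-1}A)$ for Borel $A\subset Y$, so $\nu(A)=\mu(\kappa^{-1}A)$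 and $\nu=\kappa_*\mu$. Finally, $\pi$ is an isomorphism at $\nu$ with $Y'=\pi^{-1}X_0$ and $X'=X_0$.
\end{proof}

To build a zero-dimensional extension from a basis $\{U_n\}$, we want every $U_n$ and all its translates to become clopen. So we attach to a point $x$ its itinerary, the values $1_{U_n}(gx)$. The itinerary is continuous at $x$ when the orbit of $x$ avoids all boundaries; we take the closure of the graph over such points.

\begin{lemma}\label{lem:construct}
A $G$-system $X$ with the SBP has a strongly isomorphic zero-dimensional extension.
\end{lemma}

\begin{proof}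
For each $k$, cover $X$ by finitely many open sets of diameter less than $1/k$ whose boundaries are null for all invariant measures, and list all these sets as $U_1,U_2,\dots$. Let $B=\bigcup_{g\in G,\,n}g^{-1}\partial U_n$ and $X_0=X\setminus B$. The set $B$ is invariant, since $h^{-1}g^{-1}\partial U_n=(gh)^{-1}\partial U_n$. The boundary of an open set is closed and nowhere dense, and $G$ is countable, so $X_0$ is a dense $G_\delta$ set by Baire's theorem, and $\mu(B)\le\sum_{g,n}\mu(\partial U_n)=0$ for all $\mu\in M_G(X)$.

Let $\Omega=\{0,1\}^{G\times\mathbb N}$, which is compact, metrizable because $G$ is countable, and zero-dimensional because cylinder sets are clopen. Let $G$ act on $X\times\Omega$ by $h(x,\omega)=(hx,h\omega)$ with $(h\omega)_{g,n}=\omega_{gh,n}$. This is an action by homeomorphisms, since $(h'(h\omega))_{g,n}=(h\omega)_{gh',n}=\omega_{gh'h,n}$. Define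
\[
\kappa:X_0\to X\times\Omega,\qquad\kappa(x)=\bigl(x,(1_{U_n}(gx))_{g,n}\bigr),\qquad Y=\overline{\kappa(X_0)} .
\]
The $(g,n)$ coordinate of both $\kappa(hx)$ and $h\kappa(x)$ is $1_{U_n}(ghx)$, so $\kappa$ is equivariant and $Y$ is invariant. Let $\pi:Y\to X$ be the first coordinate. It is continuous and equivariant, and it is onto because $\pi(Y)$ is compact and contains the dense set $X_0$.

\emph{$Y$ is zero-dimensional.} We show that $(x,\omega)\mapsto\omega$ is injective on $Y$; then it embeds the compact space $Y$ in $\Omega$. Suppose $(x,\omega),(x',\omega)\in Y$ with $x\ne x'$. Choose $n$ with $x\in U_n$ and $\operatorname{diam}U_n<d(x,x')$, so that $x'\notin\overline{U_n}$. Let $e$ be the identity of $G$. If $\kappa(x_k)\to(x,\omega)$, then $x_k\in U_n$ for large $k$, so $\omega_{e,n}=1$. If $\kappa(x_k')\to(x',\omega)$, then $x_k'\notin\overline{U_n}$ for large $k$, so $\omega_{e,n}=0$. This is a contradiction.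

\emph{Fibers over $X_0$ are points.} Let $x\in X_0$ and $\kappa(x_k)\to(x,\omega)$. Since $gx\notin\partial U_n$, the function $z\mapsto1_{U_n}(gz)$ is constant near $x$, so $\omega_{g,n}=\lim_k1_{U_n}(gx_k)=1_{U_n}(gx)$. Hence $\pi^{-1}(x)=\{\kappa(x)\}$. As $X_0$ has full measure for all invariant measures, $\pi$ is strongly isomorphic.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:group}]
(1)$\Leftrightarrow$(6) is (a)$\Leftrightarrow$(b) of Proposition~\ref{prop:abc} for $K=M_G(X)$. (1)$\Rightarrow$(2) is Lemma~\ref{lem:construct}, and (2)$\Rightarrow$(3) is Lemma~\ref{lem:strong}. (3)$\Rightarrow$(4) holds because clopen sets have empty boundary. (4)$\Rightarrow$(1) and (1)$\Rightarrow$(5) are Corollary~\ref{cor:updown}. (5)$\Rightarrow$(1) holds because the identity map of $X$ is an isomorphic extension. All these steps include the case $M_G(X)=\emptyset$.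
\end{proof}

\section{Ergodic measures suffice; proof of Proposition~\ref{prop:ergodic}}\label{sec:ergodic}

For a system $(X,T)$ let $E(X)\subset M_T(X)$ be the set of ergodic measures, those giving measure $0$ or $1$ to every invariant Borel set. We recall three facts.
\begin{itemize}
\item[(E1)] $E(X)$ is the set of extreme points of $M_T(X)$; it is a nonempty Borel set.
\item[(E2)] (Ergodic decomposition) Every $\mu\in M_T(X)$ is the barycenter of exactly one Borel probability measure $P$ on $M_T(X)$ with $P(E(X))=1$. Formula \eqref{eq:bary} extends from continuous functions to bounded Borel functions by the monotone class theorem, and then to all Borel $h\ge0$ by monotone convergence.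
\item[(E3)] (From Varadarajan's ergodic decomposition theorem) There is a Borel map $e:X\to E(X)$ with $\lambda(\{x:e(x)=\lambda\})=1$ for every $\lambda\in E(X)$.
\end{itemize}
A map as in (E3) is obtained as follows. The maps $x\mapsto\frac1n\sum_{i<n}\delta_{T^ix}\in P(X)$ are continuous, so they converge on a Borel set and the limit is a Borel map there. Let $e(x)$ be the limit when it exists and lies in $E(X)$, and a fixed ergodic measure otherwise. Birkhoff's theorem, applied to a countable dense subset of $C(X)$, gives $e(x)=\lambda$ for $\lambda$-almost every $x$.

The point to prove is isomorphism at nonergodic $\nu$, and Example~\ref{ex:binary} shows that isomorphism at each ergodic component of $\nu$ is not enough: two components may have the same image. Uniqueness of lifts excludes this. The point $\pi(y)$ determines its ergodic component $e(\pi y)$ in $X$, that component determines its lift, and so the approximating function suited to the component of $y$ can be selected by looking at $\pi(y)$ alone.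

\begin{proof}[Proof of Proposition~\ref{prop:ergodic}]
\emph{Step 1: $\pi_*$ restricts to a homeomorphism $p:E(Y)\to E(X)$.} If $\theta\in E(Y)$ and $A\subset X$ is invariant, then $\pi^{-1}A$ is invariant, so $\pi_*\theta\in E(X)$. The map $p$ is continuous, and it is injective by uniqueness of lifts. Let $\lambda\in E(X)$ have the lift $\theta$. If $\theta=\frac12(\theta_1+\theta_2)$ with $\theta_i\in M_S(Y)$, then $\lambda=\frac12(\pi_*\theta_1+\pi_*\theta_2)$; by (E1) $\pi_*\theta_i=\lambda$, and by uniqueness $\theta_i=\theta$. So $\theta$ is extreme, hence ergodic, and $p$ is onto. If $\lambda_k\to\lambda$ in $E(X)$, every limit point of $p^{-1}(\lambda_k)$ in the compact set $M_S(Y)$ is a lift of $\lambda$ and so equals $p^{-1}(\lambda)$. Thus $p^{-1}$ is continuous. Note that, by hypothesis, $\pi$ is an isomorphism at every $\theta\in E(Y)$, this being the lift of $p(\theta)$.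

\emph{Step 2: every $\mu\in M_T(X)$ has exactly one lift.} Let $Q$ be a Borel probability measure on $M_S(Y)$ carried by $E(Y)$, with barycenter $\nu\in M_S(Y)$. For $h\in C(X)$,
\[
\int h\,d\pi_*\nu=\int\!\!\int h\circ\pi\,d\theta\,dQ(\theta)=\int\!\!\int h\,d\lambda\,d(p_*Q)(\lambda),
\]
so $p_*Q$ is the ergodic decomposition of $\pi_*\nu$. Let $P$ be the ergodic decomposition of $\mu$. For $Q=(p^{-1})_*P$ we get $p_*Q=P$, so the barycenter of $Q$ is a lift of $\mu$. Conversely, if $\nu$ is a lift of $\mu$ with ergodic decomposition $Q$, then $p_*Q=P$ by the uniqueness in (E2), so $Q=(p^{-1})_*P$ and $\nu$ is determined.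

\emph{Step 3: $\pi$ is an isomorphism at every $\nu\in M_S(Y)$.} We verify (iv) of Lemma~\ref{lem:iso}. Let $Q$ be the ergodic decomposition of $\nu$. Fix $f\in C(Y)$, $\varepsilon>0$ and a dense sequence $(g_k)$ in $C(X)$. For $\theta\in E(Y)$ let $k(\theta)$ be the least $k$ with $\int|f-g_k\circ\pi|^2\,d\theta<\varepsilon$. It exists by (iii) of Lemma~\ref{lem:iso} at $\theta$ and the density of $(g_k)$. The function $\theta\mapsto k(\theta)$ is Borel, since for each $k$ the inequality defines a relatively open subset of $E(Y)$. Put
\[
\Gamma(x)=g_{k(p^{-1}(e(x)))}(x),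
\]
a Borel function on $X$, equal to $g_k$ on the Borel set where $k(p^{-1}(e(x)))=k$. Let $\theta\in E(Y)$ and $\lambda=p(\theta)$. By (E3), $\theta(\{y:e(\pi y)=\lambda\})=\lambda(\{e=\lambda\})=1$, so $\Gamma\circ\pi=g_{k(\theta)}\circ\pi$ $\theta$-almost everywhere. By (E2) for the Borel function $|f-\Gamma\circ\pi|^2\ge0$,
\[
\int|f-\Gamma\circ\pi|^2\,d\nu=\int\!\!\int|f-g_{k(\theta)}\circ\pi|^2\,d\theta\,dQ(\theta)\le\varepsilon .
\]
Steps 2 and 3 show that $\pi$ is isomorphic. The last statement follows from (3)$\Rightarrow$(1) and (4)$\Rightarrow$(1) of Theorem~\ref{thm:group}.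
\end{proof}

\section{The role of uniqueness}\label{sec:unique}

Example~\ref{ex:binary} shows that uniqueness of lifts cannot be dropped from Theorem~\ref{thm:main} or Proposition~\ref{prop:ergodic}: there the extension is zero-dimensional, it is an isomorphism at every ergodic measure of $Y$, every invariant measure on $X$ has a lift at which it is an isomorphism, and $X$ fails the SBP. In Corollary~\ref{cor:updown} uniqueness served to give isomorphism at every point of the convex set $M_G(Y)$. It is exactly equivalent to that.

\begin{proposition}\label{prop:unique}
Let $\pi:Y\to X$ be an extension of $G$-systems such that every $\mu\in M_G(X)$ has a lift at which $\pi$ is an isomorphism. Then lifts are unique if and only if $\pi$ is an isomorphism at every $\nu\in M_G(Y)$, nonergodic measures included.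
\end{proposition}

\begin{proof}
If lifts are unique, each $\nu\in M_G(Y)$ coincides with the lift of $\pi_*\nu$ given by the hypothesis. Conversely, let $\nu_1,\nu_2$ be lifts of $\mu$, and suppose $\pi$ is an isomorphism at $\bar\nu=\frac12(\nu_1+\nu_2)\in M_G(Y)$. Let $f\in C(Y)$, and take $f'$ from (ii) of Lemma~\ref{lem:iso} at $\bar\nu$. Since $\nu_i\le2\bar\nu$, we have $f=f'\circ\pi$ almost everywhere for both $\nu_1$ and $\nu_2$. Hence $\int f\,d\nu_1=\int f'\,d\mu=\int f\,d\nu_2$ for all $f\in C(Y)$, and $\nu_1=\nu_2$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{BD} David Burguet and Tomasz Downarowicz, \emph{Uniform generators, symbolic extensions with an embedding, and structure of periodic orbits}, arXiv:1705.08829 (2017).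
\end{thebibliography}
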